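\title{A Tight Cheeger Inequality for Directed Vertex Expansion}

\begin{abstract}
Let $\psi$ be the vertex expansion of a vertex-weighted directed graph of maximum degree $\Delta$, and let $\lambda$ be its reweighted eigenvalue, the largest spectral gap of a symmetrized Eulerian reweighting with the prescribed vertex weights. The known Cheeger-type inequality is $\psi\lesssim\sqrt{\lambda\log(\Delta/\psi)}$, and Lau, Tung and Wang asked whether the term $\log(1/\psi)$ is necessary. We show that it is not: $\psi\le 19\sqrt{\lambda\ln\Delta}$. The proof projects an optimal vector embedding onto a random line, averages the reweightings that are optimal for the individual projections, and applies the Cauchy--Schwarz inequality jointly over edges and projections. The same argument allows $\Delta$ to be replaced by a weighted effective degree. Discretized spheres show that the inequality is sharp up to an absolute constant, for arbitrarily large $\Delta$ and at every scale of $\psi$.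
\end{abstract}

\section{Introduction}

\subsection{Two measures of expansion}

Throughout, $G=(V,E)$ is a finite directed graph with $|V|\ge2$ and a self-loop at every vertex, $uv$ denotes the edge from $u$ to $v$, and $\mu:V\to\mathbb{R}_{>0}$ is a strictly positive weight function, with $\mu(S)=\sum_{v\in S}\mu(v)$. The degree of a vertex is its in-degree plus its out-degree, the loop being counted once in each, and $\Delta\ge2$ is the maximum degree; it does not depend on $\mu$. We write $\ln$ for the natural logarithm, and $\lesssim$, $\asymp$ for inequalities up to absolute constant factors.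

For $S\subseteq V$ let $\overline S=V\setminus S$, and let $\partial^+(S)=\{v\notin S:\ uv\in E\text{ for some }u\in S\}$ be the set of out-neighbors of $S$. The \emph{directed vertex expansion} is
\[
\vec\psi(S)=\frac{\min\{\mu(\partial^+(S)),\,\mu(\partial^+(\overline S))\}}{\min\{\mu(S),\,\mu(\overline S)\}},\qquad
\psi=\vec\psi(G)=\min_{\emptyset\ne S\subsetneq V}\vec\psi(S).
\]
The denominator is symmetric in $S$ and $\overline S$, so $\psi$ is the largest number such that
\begin{equation}\label{eq:psi}
\mu(\partial^+(S))\ge\psi\min\{\mu(S),\mu(\overline S)\}\qquad\text{for all }S\subseteq V .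
\end{equation}
Thus $\psi$ is small when some cut can be crossed in \emph{one} of the two directions only through a light set of vertices.

A \emph{reweighting} of $G$ is a matrix $A\ge0$ indexed by $V\times V$ with $A(u,v)=0$ for $uv\notin E$ and
\[
\sum_vA(u,v)=\sum_vA(v,u)=\mu(u)\qquad(u\in V).
\]
So $A$ is the adjacency matrix of a weighted Eulerian subgraph of $G$: a circulation in which exactly $\mu(u)$ units of flow pass through $u$. The reweightings form a compact convex polytope $\mathcal A$, and thanks to the loops $\mathcal A$ contains $M=\operatorname{diag}(\mu)$. Let $\lambda_2(A)$ be the second smallest eigenvalue of $I-M^{-1/2}\frac{A+A^T}{2}M^{-1/2}$. The \emph{reweighted eigenvalue} is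
\[
\lambda=\vec\lambda_2^{v*}(G)=\max_{A\in\mathcal A}\lambda_2(A).
\]
In probabilistic terms, $M^{-1}A$ is a Markov chain that moves along the edges of $G$ and has stationary measure $\mu$, and $\lambda_2(A)$ is the spectral gap of the symmetrized chain $M^{-1}\frac{A+A^T}2$. Scaling $\mu$ and $A$ by a common factor changes neither $\psi$ nor $\lambda$, and \emph{we assume $\mu(V)=1$ from now on}.

Expanding the square and using the row and column sums gives, for $x\in\mathbb R^V$,
\[
x^T\Big(M-\frac{A+A^T}2\Big)x=\frac12\sum_{u,v}A(u,v)\,(x(u)-x(v))^2\ge0 .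
\]
Hence $I-M^{-1/2}\frac{A+A^T}{2}M^{-1/2}$ is positive semidefinite with null vector $M^{1/2}\mathbf 1$, and $\lambda_2(A)$ is the minimum of its quadratic form over unit vectors orthogonal to $M^{1/2}\mathbf 1$. Writing these vectors as $M^{1/2}x$, we get
\begin{equation}\label{eq:rayleigh}
\lambda_2(A)=\min\Big\{\frac12\sum_{u,v}A(u,v)(x(u)-x(v))^2:\ \sum_v\mu(v)x(v)=0,\ \sum_v\mu(v)x(v)^2=1\Big\}.
\end{equation}

This formula explains why the two quantities belong together. A circulation sends as much flow from $S$ to $\overline S$ as from $\overline S$ to $S$. The first flow enters vertices of $\partial^+(S)$ and the second enters vertices of $\partial^+(\overline S)$, so their common value $f$ is at most $\min\{\mu(\partial^+(S)),\mu(\partial^+(\overline S))\}$. The function $x=\mathbf 1_S-\mu(S)$ has mean zero, $\sum\mu x^2=\mu(S)\mu(\overline S)\ge\frac12\min\{\mu(S),\mu(\overline S)\}$, and $\frac12\sum A(u,v)(x(u)-x(v))^2=f$. By \eqref{eq:rayleigh}, $\lambda\le2\psi$. The question is how large $\psi$ can be in terms of $\lambda$.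

\begin{example}[Directed cycle]\label{ex:cycle}
Let $V=\mathbb Z/n$ with $n\ge3$, with edges $i\to i+1$ and loops, and $\mu\equiv1/n$. Then $\Delta=4$. Every proper nonempty set has an out-neighbor and an arc has exactly one, so $\psi=1/\lfloor n/2\rfloor$. Comparing the row and column sums at $i$ gives $A(i-1,i)=A(i,i+1)$, so this flow is a constant $a\in[0,1/n]$, and the eigenvalues of the circulant matrix $I-M^{-1/2}\frac{A+A^T}{2}M^{-1/2}$ are $na(1-\cos(2\pi j/n))$. Hence $\lambda=1-\cos(2\pi/n)\asymp n^{-2}$ and $\psi\asymp\sqrt\lambda$.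
\end{example}

\subsection{The problem and the results}

The known Cheeger-type inequalities for these quantities are
\begin{equation}\label{eq:known}
\lambda\ \lesssim\ \psi\ \lesssim\ \sqrt{\lambda\log\frac{\Delta}{\psi}}\ \lesssim\ \sqrt{\lambda\log\frac{\Delta}{\lambda}} .
\end{equation}
The term $\log\Delta$ cannot be removed: on bidirected graphs $\psi$ is the undirected vertex expansion, and the analogous undirected inequality, which has a factor $\log\Delta$, is tight up to a constant. The status of $\log(1/\psi)$ is the following problem of Lau, Tung and Wang \cite{LTW}.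

\medskip
\noindent\textbf{Problem.} \emph{Is there an absolute constant $C$ such that $\psi\le C\sqrt{\lambda\log\Delta}$ for all $G$ and $\mu$?}
\medskip

On the cycle the upper bound in \eqref{eq:known} is too large by exactly the factor $\sqrt{\log(1/\psi)}$, which suggests a positive answer. On the other hand, Section~\ref{sec:project} contains a directed graph with $\Delta=6$ on which the most natural proof strategy loses a factor of order $\log(1/\psi)$, for a reason that has no undirected counterpart. The answer is nevertheless yes.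

\begin{theorem}\label{thm:main}
For all $G$ and $\mu$ as above, $\psi^2\le32\sqrt3\,(2\ln\Delta+3)\,\lambda$. In particular, $\psi\le19\sqrt{\lambda\ln\Delta}$.
\end{theorem}

The degree enters the proof only as the number of options that a reweighting has at a vertex, and a light neighbor of a heavy vertex $u$ can carry only a small part of the flow through $u$. This leads to a refinement. Let $\Gamma^+(u)$ and $\Gamma^-(u)$ be the out- and in-neighborhoods of $u$, both containing $u$, and define the \emph{effective degree}
\[
D=\max_{u\in V}\ \max\Big\{\sum_{v\in\Gamma^+(u)}\min\Big(1,\frac{\mu(v)}{\mu(u)}\Big),\ \sum_{v\in\Gamma^-(u)}\min\Big(1,\frac{\mu(v)}{\mu(u)}\Big)\Big\}.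
\]
The term $v=u$ gives $D\ge1$, and $|\Gamma^\pm(u)|\le\Delta-1$ gives $D\le\Delta-1$. For the bidirected star with a center of weight $\frac12$ and $n$ leaves of weight $\frac1{2n}$ we have $D=2$ and $\Delta=2n+2$.

\begin{theorem}\label{thm:eff}
For all $G$ and $\mu$ as above, $\psi^2\le128\sqrt3\;\lambda\,\ln(e+\sqrt2\,D)$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every integer $d\ge3$ and every $\varepsilon\in(0,1]$ there are a bidirected graph $G$ and weights $\mu$ such that
\[
\ln\Delta\le3d,\qquad\lambda\le\frac{7\varepsilon^2}{d},\qquad\psi\ge0.3\,\varepsilon .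
\]
In particular $\psi\ge0.06\sqrt{\lambda\ln\Delta}$, and for these graphs $\psi\asymp\varepsilon$ and $\ln\Delta\asymp d$.
\end{theorem}

So Theorem~\ref{thm:main} is sharp up to a constant for arbitrarily large $\Delta$ and at every scale of $\psi$. The same holds for Theorem~\ref{thm:eff}, because $e+\sqrt2\,D\le3\Delta\le\Delta^3$.

Section~\ref{sec:dual} expresses $\lambda$ through one embedding of $V$ into Euclidean space, and Section~\ref{sec:round} turns a real function on $V$ into a sparse cut. Section~\ref{sec:project} shows on an example why these two steps cannot simply be joined by a random projection and how averaging repairs this. Section~\ref{sec:average} proves Theorems~\ref{thm:main} and~\ref{thm:eff}, as well as a bound for low-dimensional embeddings (Proposition~\ref{prop:lowdim}), and Section~\ref{sec:sphere} proves Theorem~\ref{thm:sharp}.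

\section{The eigenvalue as an embedding problem}\label{sec:dual}

If $\lambda$ is small, then \eqref{eq:rayleigh} gives for each reweighting $A$ a test function that varies little along $A$. A sparse cut, however, obstructs all reweightings at once, so we want a single test object that works for every $A$. Exchanging $\max_A$ and $\min_x$ requires convexity, which the set of test functions in \eqref{eq:rayleigh} lacks; the remedy is to pass from functions to vector-valued functions.

A \emph{normalized embedding} is a map $b:V\to\mathbb R^k$, $v\mapsto b_v$, with $\sum_v\mu(v)b_v=0$ and $\sum_v\mu(v)|b_v|^2=1$. Its \emph{value} is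
\[
\Phi(b)=\max_{A\in\mathcal A}\ \frac12\sum_{u,v}A(u,v)\,|b_u-b_v|^2 .
\]

\begin{lemma}\label{lem:dual}
Every normalized embedding satisfies $\lambda\le\Phi(b)$, and there is a normalized embedding with $\Phi(b)=\lambda$.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_k\in\mathbb R^V$ be the coordinates of $b$. Each has mean zero, so by \eqref{eq:rayleigh} and homogeneity $\lambda_2(A)\sum_v\mu(v)x_i(v)^2\le\frac12\sum_{u,v} A(u,v)(x_i(u)-x_i(v))^2$. Summing over $i$,
\begin{equation}\label{eq:weak}
\lambda_2(A)\le\frac12\sum_{u,v}A(u,v)|b_u-b_v|^2\qquad(A\in\mathcal A),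
\end{equation}
and maximizing over $A$ gives the first claim.

View $\mu$ as a vector and let $\mathcal X=\{X\succeq0:\ \operatorname{tr}(MX)=1,\ \mu^TX\mu=0\}$. A matrix $X\succeq0$ of rank at most $k$ is the Gram matrix $X_{uv}=\langle b_u,b_v\rangle$ of vectors in $\mathbb R^k$, and then $\operatorname{tr}(MX)=\sum\mu(v)|b_v|^2$ and $\mu^TX\mu=|\sum\mu(v)b_v|^2$. So $\mathcal X$ is the set of Gram matrices of normalized embeddings. It is convex and closed, nonempty because $|V|\ge2$, and bounded because $\mu>0$: we have $X_{vv}\le1/\mu(v)$ and $X_{uv}^2\le X_{uu}X_{vv}$. The function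
\[
F(A,X)=\frac12\sum_{u,v}A(u,v)(X_{uu}+X_{vv}-2X_{uv})
\]
is bilinear and equals the right side of \eqref{eq:weak}. By \eqref{eq:weak}, $\min_{X\in\mathcal X}F(A,X)\ge\lambda_2(A)$, with equality at $X=xx^T$ for a minimizer $x$ of \eqref{eq:rayleigh}. Von Neumann's minimax theorem states that $\max\min=\min\max$ for a bilinear function on a product of two nonempty compact convex sets. Hence $\lambda=\min_{X\in\mathcal X}\max_{A\in\mathcal A}F(A,X)$, and a minimizing $X$ gives the embedding.
\end{proof}

\section{Rounding a function to a cut}\label{sec:round}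

A \emph{median} of $f:V\to\mathbb R$ is a number $\alpha$ with $\mu(f\le\alpha)\ge\frac12$ and $\mu(f\ge\alpha)\ge\frac12$.

\begin{lemma}\label{lem:median}
If $\alpha$ is a median of $f$, then
\[
\int_{\mathbb R}\min\{\mu(f\le t),\mu(f>t)\}\,dt=\sum_v\mu(v)|f(v)-\alpha|=\min_{c\in\mathbb R}\sum_v\mu(v)|f(v)-c| .
\]
\end{lemma}

\begin{proof}
For every $c$ and $v$ we have $|f(v)-c|=\int_{-\infty}^c\mathbf 1[f(v)\le t]\,dt+\int_c^\infty\mathbf 1[f(v)>t]\,dt$. Hence
\[
\sum_v\mu(v)|f(v)-c|=\int_{-\infty}^c\mu(f\le t)\,dt+\int_c^\infty\mu(f>t)\,dt\ge\int_{\mathbb R}\min\{\mu(f\le t),\mu(f>t)\}\,dt .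
\]
For $c=\alpha$ this is an equality: $\mu(f>t)\ge\frac12\ge\mu(f\le t)$ for $t<\alpha$, and $\mu(f\le t)\ge\frac12\ge\mu(f>t)$ for $t\ge\alpha$.
\end{proof}

Suppose that a function $y$ is spread out but varies little, in the $\ell_1$ sense, along every reweighting. One expects a sparse cut, and the first place to look is among the level sets of $y$. In a directed graph this can fail, since the bottleneck that keeps the flow away from the edges on which $y$ varies may lie far from those edges.

\begin{example}[Double tree]\label{ex:tree}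
Let $N\ge8$ be a power of $2$. Take two complete binary trees with the same root $r$ and the same leaves $z_1,\dots,z_N$, and otherwise disjoint. Orient the first (the \emph{out-tree}) away from $r$ and the second (the \emph{in-tree}) toward $r$, and add loops. There are $n=3N-3$ vertices, $\Delta=6$, and we take $\mu\equiv1/n$. For $A\in\mathcal A$ let $f_i$ be the flow on the non-loop edge entering $z_i$; it equals the flow on the non-loop edge leaving $z_i$. By conservation in the out-tree, $\sum_if_i$ is the non-loop flow out of $r$, so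
\begin{equation}\label{eq:treeflow}
f_i\ge0,\qquad\sum_if_i\le\frac1n ,
\end{equation}
and $f_i=1/n$ is attained by sending $1/n$ around the cycle through $z_i$ and using loops elsewhere. The set consisting of the leaves and the non-root vertices of the in-tree has out-boundary $\{r\}$ and a complement of size $N-1$, so $\psi\le1/(N-1)$; strong connectivity gives $\psi\ge2/n$.

Let $y$ be the indicator function of the set $S_0$ of leaves. Then $\max_A\sum A(u,v)|y(u)-y(v)|=2/n$ by \eqref{eq:treeflow}, while $\sum\mu|y|=N/n$. Yet the only cut defined by a level set of $y$ has $\vec\psi(S_0)=\frac12$, because $|\partial^+(S_0)|=N/2$ and $\partial^+(\overline{S_0})=S_0$.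
\end{example}

Linear programming duality locates the bottleneck. It provides a potential $p$ such that the sublevel sets of $p+y$ and of $p-y$ have light out-boundaries, and these two functions cannot both be nearly constant since their difference is $2y$.

\begin{lemma}[$\ell_1$ rounding]\label{lem:round}
For every $y:V\to\mathbb R$,
\[
\max_{A\in\mathcal A}\sum_{u,v}A(u,v)|y(u)-y(v)|\ \ge\ \psi\,\min_{c\in\mathbb R}\sum_v\mu(v)|y(v)-c| .
\]
\end{lemma}

\begin{proof}
The left side is a feasible and bounded linear program in the variables $A(u,v)\ge0$, $uv\in E$, with one equality constraint for each row and one for each column. Its dual has free variables $p(u)$ for the rows and $s(v)$ for the columns, and by strong duality the left side equals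
\[
\min\Big\{\sum_v\mu(v)(p(v)+s(v)):\ p(u)+s(v)\ge|y(u)-y(v)|\ \text{ for all }uv\in E\Big\}.
\]
Take an optimal pair and put $q=p+s$, so that the left side is $\sum\mu q$. The constraints read
\begin{equation}\label{eq:q}
q(v)\ge|y(u)-y(v)|+p(v)-p(u)\qquad(uv\in E).
\end{equation}
The loops give $q\ge0$. With $a=p+y$ and $a'=p-y$, \eqref{eq:q} gives $q(v)\ge a(v)-a(u)$ and $q(v)\ge a'(v)-a'(u)$ for all $uv\in E$.

Let $S_t=\{a\le t\}$. If $v\in\partial^+(S_t)$, then $a(v)>t$ and there is an edge $uv$ with $a(u)\le t$, so $a(v)-q(v)\le a(u)\le t<a(v)$. The set of such $t$ therefore has measure at most $q(v)$; when this set is empty, the bound is the inequality $q(v)\ge0$. Summing over $v$ and using \eqref{eq:psi} and Lemma~\ref{lem:median},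
\[
\sum_v\mu(v)q(v)\ge\int_{\mathbb R}\mu(\partial^+(S_t))\,dt\ge\psi\int_{\mathbb R}\min\{\mu(a\le t),\mu(a>t)\}\,dt=\psi\sum_v\mu(v)|a(v)-\alpha| ,
\]
where $\alpha$ is a median of $a$. The argument used only $q\ge0$ and $q(v)\ge a(v)-a(u)$, so it applies to $a'$ with a median $\alpha'$. Adding the two bounds and using $|a-\alpha|+|a'-\alpha'|\ge|2y-(\alpha-\alpha')|$,
\[
2\sum_v\mu(v)q(v)\ge2\psi\sum_v\mu(v)\Big|y(v)-\frac{\alpha-\alpha'}2\Big|\ge2\psi\min_c\sum_v\mu(v)|y(v)-c| .\qedhere
\]
\end{proof}

In Example~\ref{ex:tree}, let $p$ be $0$ on $r$ and the inner vertices of the out-tree, $-1$ on the leaves and $-2$ on the remaining vertices, and let $q(r)=2$ and $q=0$ elsewhere. Then \eqref{eq:q} holds on every edge and $\sum\mu q=2/n$, so this dual solution is optimal. The function $p-y$ takes the values $0,-2,-2$ on the three groups of vertices, and its sublevel set $\{p-y\le-1\}$ is the sparse cut with out-boundary $\{r\}$.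

The loops are used only here and for feasibility. Without them the program can be infeasible: on two vertices of different weights joined in both directions, $\mathcal A$ would be empty.

To pass from $\ell_1$ to $\ell_2$ we apply the lemma to a signed square. For $h:V\to\mathbb R$ let $m=m(h)=\min\{t:\mu(h\le t)\ge\frac12\}$. This is a median of $h$, since $\mu(h<m)<\frac12$. Put
\[
c_h(u,v)=|h(u)-h(v)|\,\big(|h(u)-m|+|h(v)-m|\big).
\]

\begin{corollary}\label{cor:square}
For every $h:V\to\mathbb R$, $\ \displaystyle\psi\sum_v\mu(v)(h(v)-m)^2\le\max_{A\in\mathcal A}\sum_{u,v}A(u,v)\,c_h(u,v)$.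
\end{corollary}

\begin{proof}
Let $y=(h-m)|h-m|$. Then $y$ has the sign of $h-m$, so $0$ is a median of $y$ and $\min_c\sum\mu|y-c|=\sum\mu|y|=\sum\mu(h-m)^2$ by Lemma~\ref{lem:median}. For real $s,t$ we have $\big|s|s|-t|t|\big|\le|s-t|(|s|+|t|)$: with equal signs this is an equality, and with opposite signs the left side is $s^2+t^2\le(|s|+|t|)^2=|s-t|(|s|+|t|)$. Hence $|y(u)-y(v)|\le c_h(u,v)$, and Lemma~\ref{lem:round} applies.
\end{proof}

\section{Random projections and the main idea}\label{sec:project}

\subsection{One dimension}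

Let $A$ attain the maximum in Corollary~\ref{cor:square} and put $\Sigma=\sum\mu(h-m)^2$. By $(s+t)^2\le2s^2+2t^2$ and the row and column sums, $\sum A(u,v)(|h(u)-m|+|h(v)-m|)^2\le4\Sigma$. The Cauchy--Schwarz inequality gives $(\psi\Sigma)^2\le4\Sigma\sum A(u,v)(h(u)-h(v))^2$, and therefore
\begin{equation}\label{eq:onedim}
\psi^2\sum_v\mu(v)(h(v)-m)^2\le4\max_{A\in\mathcal A}\sum_{u,v}A(u,v)(h(u)-h(v))^2 .
\end{equation}
If $\sum\mu h=0$, then
\begin{equation}\label{eq:var}
\sum_v\mu(v)(h(v)-m)^2=\sum_v\mu(v)h(v)^2+m^2\ge\sum_v\mu(v)h(v)^2 .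
\end{equation}
So a normalized embedding $b$ into $\mathbb R^1$ gives $\psi^2\le8\Phi(b)$, with no logarithm. The whole difficulty is the dimension of the embedding in Lemma~\ref{lem:dual}.

\subsection{Gaussian projection}\label{sub:gauss}

Let $b:V\to\mathbb R^k$, let $g$ be a standard Gaussian vector in $\mathbb R^k$, and put
\[
h(v)=\langle b_v,g\rangle,\qquad\ell(u,v)=|b_u-b_v|,\qquad\xi_{uv}=\frac{\langle b_u-b_v,g\rangle}{\ell(u,v)}\quad\text{if }\ell(u,v)>0,
\]
and $\xi_{uv}=0$ if $\ell(u,v)=0$. Each $\xi_{uv}$ is standard Gaussian or identically zero, $\xi_{uv}^2=\xi_{vu}^2$, and $h(u)-h(v)=\ell(u,v)\xi_{uv}$: a deterministic length times a random stretch. Also $h(v)$ is a centered Gaussian with variance $|b_v|^2$. If $b$ is normalized, then $\sum\mu h=0$ and $\sum_v\mu(v)\mathbb E h(v)^2=1$, and the expectation of \eqref{eq:onedim} is, by \eqref{eq:var},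
\begin{equation}\label{eq:naive}
\psi^2\le4\,\mathbb E\max_{A\in\mathcal A}\sum_{u,v}A(u,v)\,\ell(u,v)^2\,\xi_{uv}^2 .
\end{equation}
With $\mathbb E$ and $\max$ exchanged, the right side would be $8\Phi(b)$. But the maximizer sees $g$ and prefers edges that happen to be stretched. The natural hope is that this costs only a factor $O(\ln\Delta)$.

For bidirected graphs the hope is justified. Consider the dual of $\max_A\sum A\ell^2$, as in the proof of Lemma~\ref{lem:round}. Replacing both $p$ and $s$ by $f=(p+s)/2$ preserves feasibility, because the constraints for $uv$ and $vu$ can be averaged, and the loops give $f\ge0$. Let $Q_u$ be the largest $\xi_{uv}^2$ over the neighbors $v$ of $u$. Then $f(u)Q_u+f(v)Q_v\ge(f(u)+f(v))\xi_{uv}^2\ge\ell(u,v)^2\xi_{uv}^2$, so $fQ$ is dual feasible for the projected program, and $\mathbb EQ_u\le2\ln\Delta+3$ by Lemma~\ref{lem:max} below. This rescaling needs nonnegative dual variables. For directed graphs only $p+s$ is nonnegative, and the hope is false.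

\subsection{The double tree again}

In Example~\ref{ex:tree} let $b_{z_i}=e_i\in\mathbb R^N$ and $b_v=0$ at all other vertices. Then $h(z_i)=g_i$ and $h=0$ elsewhere, so $m=0$ because more than half of the vertices are not leaves. The edges of positive length are the two non-loop edges at each $z_i$, with $\ell=1$ and $\xi^2=g_i^2$. By \eqref{eq:treeflow},
\[
\max_A\sum_{u,v} A(u,v)\ell(u,v)^2=\frac2n,\qquad\mathbb E\max_A\sum_{u,v}A(u,v)\ell(u,v)^2\xi_{uv}^2=\frac2n\,\mathbb E\max_ig_i^2\ge\frac2n\cdot\frac{\ln N}4 .
\]
For the last bound put $x^2=\frac12\ln N\ge1$. Then $\mathbb P(|g_1|>x)\ge2x(2\pi)^{-1/2}e^{-2x^2}\ge\frac3{4N}$, by integrating the density over $[x,2x]$, so $\mathbb P(\max_ig_i^2\le x^2)\le e^{-3/4}<\frac12$. The ratio of the two quantities is unchanged when $b$ is centered and scaled. Thus projection inflates the quadratic program by a factor of order $\ln N\asymp\ln(1/\psi)$ although $\Delta=6$: the flow through the bottleneck $r$ chooses among $N$ distant options. Since $\mathbb E\sum\mu(h-m)^2=N/n$, the bound that \eqref{eq:onedim} yields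 for $\psi^2$ is $\frac8N\mathbb E\max_ig_i^2\ge\frac{2\ln N}N$.

Now return to Corollary~\ref{cor:square} and take the expectation \emph{before} applying Cauchy--Schwarz. Let $A_h$ be the maximizer, with flows $f_i$. On the edges at $z_i$ we factor $c_h=g_i^2$ as $\ell\cdot\big(|\xi|\,|h(z_i)-m|\big)$, keeping the deterministic length alone in the first factor:
\[
\Big(\psi\frac Nn\Big)^2\le\Big(\mathbb E\sum_i2f_ig_i^2\Big)^2\le\mathbb E\sum_i2f_i\cdot\mathbb E\sum_i2f_ig_i^4\le\frac2n\cdot\frac2n\sum_i\mathbb Eg_i^4=\frac{12N}{n^2}.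
\]
So $\psi^2\le12/N$, and the logarithm is gone. The first factor is the value of the original program at the \emph{average} $\mathbb EA_h$, which is again a reweighting; here it spreads the flow evenly over the leaves. The second factor contains all the randomness, and it is bounded using only the local constraint $f_i\le\mu(z_i)$. Both bounds on $\psi$ are far from the truth for this graph, but the mechanism is general.

\section{Averaging the optimal reweightings}\label{sec:average}

We keep the notation of Section~\ref{sub:gauss}. The next proposition reduces all our upper bounds to one local question: how large an average stretch $\xi_{uv}^2$ can a reweighting collect at a single vertex?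

\begin{proposition}\label{prop:avg}
Let $b$ be a normalized embedding. Suppose that $R_u^+,R_u^-\ge0$ $(u\in V)$ are measurable functions of $g$ and $K$ is a constant such that
\begin{enumerate}
\item[(i)] $\sum_vA(u,v)\xi_{uv}^2\le\mu(u)R_u^+$ and $\sum_vA(v,u)\xi_{uv}^2\le\mu(u)R_u^-$ for all $A\in\mathcal A$, all $u\in V$ and all values of $g$;
\item[(ii)] $\mathbb E[R_u^\pm h(v)^2]\le K\,\mathbb Eh(v)^2$ for all $u,v\in V$.
\end{enumerate}
Then $\psi^2\le32K\,\Phi(b)$.
\end{proposition}

\begin{proof}
Fix an ordering of the finitely many extreme points of $\mathcal A$, and let $A_h$ be the first one that maximizes $\sum A(u,v)c_h(u,v)$. This choice is measurable. Indeed, if $\|h-h'\|_\infty\le\delta$ then $\mu(h'\le m(h)+\delta)\ge\frac12$, so $m(h')\le m(h)+\delta$; hence $m$ and $c_h$ are continuous in $h$, and each event $\{A_h=A\}$ is defined by finitely many inequalities between continuous functions. Take expectations in Corollary~\ref{cor:square}. By \eqref{eq:var} the left side is at least $\psi$, so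
\[
\psi\le\mathbb E\sum_{u,v}A_h(u,v)\;\ell(u,v)\cdot|\xi_{uv}|\big(|h(u)-m|+|h(v)-m|\big).
\]
Apply the Cauchy--Schwarz inequality with respect to the joint average $\mathbb E\sum_{u,v}A_h(u,v)$ over projections and edges. This gives $\psi^2\le T_1T_2$, where
\[
T_1=\mathbb E\sum_{u,v}A_h(u,v)\ell(u,v)^2,\qquad T_2=\mathbb E\sum_{u,v}A_h(u,v)\,\xi_{uv}^2\big(|h(u)-m|+|h(v)-m|\big)^2 .
\]

The matrix $\bar A=\mathbb EA_h$ is a convex combination of extreme points of $\mathcal A$, so $\bar A\in\mathcal A$. Since $\ell$ is deterministic, $T_1=\sum\bar A(u,v)\ell(u,v)^2\le2\Phi(b)$. Here it matters that $\Phi(b)$ controls every reweighting, which is what Lemma~\ref{lem:dual} was for.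

By $(s+t)^2\le2s^2+2t^2$ and (i),
\[
T_2\le2\,\mathbb E\sum_u\mu(u)\,(R_u^++R_u^-)\,(h(u)-m)^2 .
\]
The median $m$ is random and correlated with $R_u^\pm$, so we dominate it by Gaussian quantities. Since $\sum\mu h=0$, and since $m$ minimizes $c\mapsto\sum\mu|h-c|$ by Lemma~\ref{lem:median},
\[
|m|=\Big|\sum_v\mu(v)(h(v)-m)\Big|\le\sum_v\mu(v)|h(v)-m|\le\sum_v\mu(v)|h(v)| ,
\]
and so $m^2\le\sum_v\mu(v)h(v)^2$. With $(h(u)-m)^2\le2h(u)^2+2m^2$ and (ii), for each sign,
\[
\mathbb E\sum_u\mu(u)R_u^\pm(h(u)-m)^2\le2K\sum_u\mu(u)\Big(\mathbb Eh(u)^2+\sum_v\mu(v)\mathbb Eh(v)^2\Big)=4K .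
\]
Hence $T_2\le16K$ and $\psi^2\le T_1T_2\le32K\Phi(b)$.
\end{proof}

Since $h(v)$ is a centered Gaussian, $\mathbb Eh(v)^4=3(\mathbb Eh(v)^2)^2$, and Cauchy--Schwarz gives
\begin{equation}\label{eq:fourth}
\mathbb E[R\,h(v)^2]\le\sqrt3\,\sqrt{\mathbb ER^2}\;\mathbb Eh(v)^2
\end{equation}
for every random variable $R\ge0$. So (ii) follows from a second moment bound on $R_u^\pm$.

\subsection{Maximum degree}

\begin{lemma}\label{lem:max}
Let $\xi_1,\dots,\xi_n$ $(n\ge1)$ be random variables, not necessarily independent, each standard Gaussian or identically zero, and let $Q=\max_i\xi_i^2$. Then $\mathbb EQ^2\le(2\ln n+3)^2$.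
\end{lemma}

\begin{proof}
Let $\varphi$ be the standard Gaussian density. For $x,t\ge0$ we have $\varphi(x+t)\le e^{-x^2/2}\varphi(t)$, so a standard Gaussian exceeds $x$ in absolute value with probability $2\int_0^\infty\varphi(x+t)\,dt\le e^{-x^2/2}$. By the union bound $\mathbb P(Q>s)\le\min(1,ne^{-s/2})$. With $s_0=2\ln n$,
\[
\mathbb EQ^2=\int_0^\infty2s\,\mathbb P(Q>s)\,ds\le s_0^2+n\int_{s_0}^\infty2se^{-s/2}\,ds=s_0^2+n(4s_0+8)e^{-s_0/2}=s_0^2+4s_0+8 ,
\]
which is at most $(s_0+3)^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]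
Let $b$ be a normalized embedding with $\Phi(b)=\lambda$ (Lemma~\ref{lem:dual}). Let $Q_u$ be the maximum of $\xi_{uv}^2$ over the in- and out-neighbors $v\ne u$ of $u$, with $Q_u=0$ if there are none, and take $R_u^+=R_u^-=Q_u$. Condition (i) holds by the row and column sums, since $\xi_{uu}=0$. There are at most $\Delta-2$ such neighbors, so Lemma~\ref{lem:max} and \eqref{eq:fourth} give (ii) with $K=\sqrt3(2\ln\Delta+3)$. Proposition~\ref{prop:avg} gives the first bound. Since $\Delta\ge2$, we have $3\le\frac3{\ln2}\ln\Delta$, and $32\sqrt3\,(2+\frac3{\ln2})<55.43\cdot6.33<351<19^2$.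
\end{proof}

\subsection{Effective degree}

The bound by $Q_u$ allows all the flow at $u$ to use the most stretched edge. But $A(u,v)\le\min(\mu(u),\mu(v))$, so the fraction of this flow on the edge $uv$ is at most $c_{uv}=\min(1,\mu(v)/\mu(u))$. The maximum should be replaced by a soft maximum in which $v$ has multiplicity $c_{uv}$.

\begin{proof}[Proof of Theorem~\ref{thm:eff}]
Again let $\Phi(b)=\lambda$. Put $Z_u^\pm=\sum_{v\in\Gamma^\pm(u)}c_{uv}e^{\xi_{uv}^2/4}$ and $R_u^\pm=4\ln Z_u^\pm$. The term $v=u$ gives $Z_u^\pm\ge1$, so $R_u^\pm\ge0$.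

For (i), let $A\in\mathcal A$ and $\alpha_v=A(u,v)/\mu(u)$. This is a probability distribution on $\Gamma^+(u)$ with $\alpha_v\le c_{uv}$. Summing over the $v$ with $\alpha_v>0$ and using Jensen's inequality for the concave function $\ln$ (the Gibbs inequality),
\[
\sum_v\alpha_v\frac{\xi_{uv}^2}4\le\sum_v\alpha_v\ln\frac{c_{uv}e^{\xi_{uv}^2/4}}{\alpha_v}\le\ln\sum_vc_{uv}e^{\xi_{uv}^2/4}\le\ln Z_u^+ ,
\]
where the first step uses $c_{uv}/\alpha_v\ge1$. Multiplying by $4\mu(u)$ gives the first half of (i). The second half follows with $\alpha_v=A(v,u)/\mu(u)$, a probability distribution on $\Gamma^-(u)$ obeying the same bound $\alpha_v\le c_{uv}$.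

For (ii), a standard Gaussian $\xi$ has $\mathbb Ee^{\xi^2/4}=(2\pi)^{-1/2}\int e^{-x^2/4}dx=\sqrt2$, so $\mathbb EZ_u^\pm\le\sqrt2\,D$. The function $z\mapsto\ln^2z$ has second derivative $2(1-\ln z)/z^2$, so it is concave on $[e,\infty)$, though not on $[1,e]$; this is the reason for adding $e$. By monotonicity on $[1,\infty)$ and Jensen's inequality,
\[
\mathbb E\ln^2Z_u^\pm\le\mathbb E\ln^2(e+Z_u^\pm)\le\ln^2(e+\sqrt2\,D).
\]
By \eqref{eq:fourth}, (ii) holds with $K=4\sqrt3\ln(e+\sqrt2\,D)$, and $32K=128\sqrt3\ln(e+\sqrt2\,D)$.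
\end{proof}

\subsection{Low-dimensional embeddings}

When a good embedding exists in low dimension (equivalently, when a good matrix $X\in\mathcal X$ has low rank), no information on degrees is needed.

\begin{proposition}\label{prop:lowdim}
Every normalized embedding $b:V\to\mathbb R^k$ satisfies $\psi^2\le32(k+2)\,\Phi(b)$.
\end{proposition}

\begin{proof}
Take $R_u^\pm=|g|^2$. Each $\xi_{uv}$ is zero or the inner product of $g$ with a unit vector, so $\xi_{uv}^2\le|g|^2$ and (i) holds. By rotation invariance,
\[
\mathbb E[|g|^2h(v)^2]=|b_v|^2\,\mathbb E[|g|^2g_1^2]=|b_v|^2\,(3+(k-1)),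
\]
which is (ii) with $K=k+2$.
\end{proof}

\section{Sharpness: discretized spheres}\label{sec:sphere}

An extremal example needs vertices at which the best of the available directions is much better than a typical one. On the unit sphere $S^{d-1}\subset\mathbb R^d$, allow steps of length about $\eta$. The identity map is then an embedding of value about $\eta^2$. A set, on the other hand, grows in the direction normal to its boundary, and since most of the measure lies within distance about $1/\sqrt d$ of an equator, a hemisphere gains measure about $\sqrt d\,\eta$. A net at scale $\eta$ has degree $e^{O(d)}$. So we expect $\psi\approx\sqrt d\,\eta\approx\sqrt{\lambda\ln\Delta}$, and we take $\eta=\varepsilon/\sqrt d$.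

Let $\sigma$ be the uniform probability measure on $S^{d-1}$, $d\ge3$. A cap of geodesic radius $\theta\in[0,\pi]$ has measure
\[
W(\theta)=\frac{\int_0^\theta\sin^{d-2}s\,ds}{\int_0^\pi\sin^{d-2}s\,ds},
\]
an increasing bijection from $[0,\pi]$ to $[0,1]$ with $W(\pi-\theta)=1-W(\theta)$. For a closed set $U\subseteq S^{d-1}$ let $U_\eta$ be the set of points at geodesic distance at most $\eta$ from $U$. L\'evy's spherical isoperimetric inequality states that caps have the smallest neighborhoods: if $\sigma(U)=W(\theta)>0$, then $\sigma(U_\eta)\ge W(\min(\theta+\eta,\pi))$. It remains to see how fast caps grow.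

\begin{lemma}\label{lem:cap}
Let $H=\sqrt{2(d-2)/\pi}$. Then $W'\ge H\min(W,1-W)$ on $(0,\pi)$. Consequently, for every $\eta>0$ and every closed $U\subseteq S^{d-1}$ with $0<\sigma(U)<1$,
\[
\sigma(U_\eta)-\sigma(U)\ge\frac{H\eta}{1+H\eta}\,\min\{\sigma(U),1-\sigma(U)\}.
\]
\end{lemma}

\begin{proof}
Both $W'$ and $\min(W,1-W)$ are invariant under $\theta\mapsto\pi-\theta$, so it suffices to show $W'/W\ge H$ on $(0,\pi/2]$. Let $J(\theta)=\int_0^\theta\sin^{d-2}s\,ds$, so that $W'/W=J'/J$. The derivative of $J'/J$ has the sign of $J''J-J'^2=\sin^{d-3}\theta\,\big((d-2)\cos\theta\,J(\theta)-\sin^{d-1}\theta\big)$, and since $\cos\theta\le\cos s$ for $s\le\theta$,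
\[
(d-2)\cos\theta\,J(\theta)\le(d-2)\int_0^\theta\sin^{d-2}s\cos s\,ds=\frac{d-2}{d-1}\sin^{d-1}\theta\le\sin^{d-1}\theta .
\]
So $J'/J$ is non-increasing and is at least its value $1/J(\pi/2)$ at $\pi/2$. On $[0,\pi/2)$ we have $(\ln\cos t)'=-\tan t\le-t$, hence $\cos t\le e^{-t^2/2}$ and
\[
J(\pi/2)=\int_0^{\pi/2}\cos^{d-2}t\,dt\le\int_0^\infty e^{-(d-2)t^2/2}\,dt=\sqrt{\frac{\pi}{2(d-2)}}=\frac1H .
\]

Let $\sigma(U)=W(\theta)$ and $\rho=\min\{W(\theta),1-W(\theta)\}$. If $\theta+\eta\ge\pi$, then $\sigma(U_\eta)=1$ and the gain is $1-W(\theta)\ge\rho$. Otherwise the gain is at least $\gamma=W(\theta+\eta)-W(\theta)$. On $[\theta,\theta+\eta]$ we have $W\ge W(\theta)$ and $1-W\ge1-W(\theta)-\gamma$, so integrating the differential inequality gives $\gamma\ge H\eta\min\{W(\theta),1-W(\theta)-\gamma\}\ge H\eta(\rho-\gamma)$, that is, $\gamma\ge\frac{H\eta}{1+H\eta}\rho$.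
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Construction.} Let $\eta=\varepsilon/\sqrt d\le1/\sqrt3$. Call a subset of $S^{d-1}$ separated if its pairwise Euclidean distances are at least $\eta$. The open balls of radius $\eta/2$ around the points of a separated set are disjoint and lie in a bounded region, so separated sets have bounded size and there is a maximal one, $P$. By maximality every point of the sphere is at distance less than $\eta$ from $P$; applied to the antipode of a point of $P$, this shows $|P|\ge2$. Let $C_p=\{x\in S^{d-1}:|x-p|\le|x-q|\text{ for all }q\in P\}$ be the closed Voronoi cells. They cover the sphere; two of them meet in a subset of a hyperplane through the origin, which is $\sigma$-null; $C_p$ contains the points of the sphere within distance $\eta/2$ of $p$, so $\sigma(C_p)>0$; and $|x-p|<\eta$ on $C_p$. Put $V=P$, $\mu(p)=\sigma(C_p)$, and $pq\in E$ if and only if $|p-q|\le3\eta$. This graph is bidirected and has all loops, and $\mu(V)=1$. The Voronoi weights make $\mu(S)$ equal to the measure of the region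 $\bigcup_{p\in S}C_p$.

\emph{Degree.} The disjoint balls of radius $\eta/2$ around the points $q\in P$ with $|q-p|\le3\eta$ lie in the ball of radius $7\eta/2$ around $p$. Comparing volumes in $\mathbb R^d$, there are at most $7^d$ such $q$. Hence $\Delta\le2\cdot7^d$ and $\ln\Delta\le\ln2+d\ln7\le3d$.

\emph{Eigenvalue.} Let $\bar p=\sum_p\mu(p)p$, and let $p(x)$ be the point of $P$ whose cell contains $x$, defined almost everywhere. Since $\int x\,d\sigma=0$, we have $\bar p=\int(p(x)-x)\,d\sigma(x)$, so $|\bar p|\le\eta$ and $\sum_p\mu(p)|p-\bar p|^2=1-|\bar p|^2\ge\frac23$. The map $b_p=(p-\bar p)/\sqrt{1-|\bar p|^2}$ is a normalized embedding. Every $A\in\mathcal A$ has total mass $1$ and is supported on pairs at distance at most $3\eta$, so Lemma~\ref{lem:dual} gives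
\[
\lambda\le\Phi(b)\le\frac{9\eta^2/2}{2/3}=\frac{27}4\eta^2\le\frac{7\varepsilon^2}d .
\]

\emph{Expansion.} Let $\emptyset\ne S\subsetneq V$ and $U=\bigcup_{p\in S}C_p$, a closed set with $\sigma(U)=\mu(S)\in(0,1)$. Let $x\in U_\eta\cap C_q$. By compactness there are $p\in S$ and $z\in C_p$ at geodesic distance at most $\eta$ from $x$, and Euclidean distance is at most geodesic distance, so $|q-p|\le|q-x|+|x-z|+|z-p|\le3\eta$. Thus $q\in S\cup\partial^+(S)$; this is why edges have length up to $3\eta$. It follows that $U_\eta$ is covered by the cells of $S\cup\partial^+(S)$, and $\mu(\partial^+(S))\ge\sigma(U_\eta)-\sigma(U)$. Since $d\ge3$,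
\[
H\eta=\varepsilon\sqrt{\frac{2(d-2)}{\pi d}}\ge\varepsilon\sqrt{\frac2{3\pi}}\ge0.46\,\varepsilon .
\]
The function $t\mapsto t/(1+t)$ is increasing and $\varepsilon\le1$, so $\frac{H\eta}{1+H\eta}\ge\frac{0.46\,\varepsilon}{1.46}\ge0.3\,\varepsilon$. By Lemma~\ref{lem:cap}, $\mu(\partial^+(S))\ge0.3\,\varepsilon\min\{\mu(S),\mu(\overline S)\}$ for every $S$, and $\psi\ge0.3\,\varepsilon$ by \eqref{eq:psi}.

\emph{Consequences.} We have $\lambda\ln\Delta\le21\varepsilon^2$ and $0.3/\sqrt{21}>0.06$, so $\psi\ge0.06\sqrt{\lambda\ln\Delta}$. Theorem~\ref{thm:main} gives $\psi\le19\sqrt{21}\,\varepsilon$, and also $0.09\,\varepsilon^2\le\psi^2\le361\cdot\frac{7\varepsilon^2}d\ln\Delta$, so $\ln\Delta\ge d/30000$. Hence $\psi\asymp\varepsilon$ and $\ln\Delta\asymp d$.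
\end{proof}

\begin{remark}
The embedding $b$ in this proof has dimension $k=d$ and satisfies $\psi^2\ge0.09\,\varepsilon^2\ge\frac{0.09}7\,d\,\Phi(b)$. So the linear dependence on $k$ in Proposition~\ref{prop:lowdim} cannot be improved either.
\end{remark}

\begin{thebibliography}{1}

\bibitem{LTW}
Lap Chi Lau, Kam Chuen Tung, and Robert Wang,
\emph{Cheeger Inequalities for Directed Graphs and Hypergraphs Using Reweighted Eigenvalues},
arXiv:2211.09776 (2022).

\end{thebibliography}
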